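# A faithful irreducible coset space with no minimal closed normal subgroup

## 1. The affine group of $\mathbf Q_p$, by hand

Fix a prime $p$ and let $S=\mathbf Q_p\rtimes\langle s\rangle$, where $s$ has infinite order and $sxs^{-1}=px$ for $x\in\mathbf Q_p$. Every element is uniquely of the form $xs^k$ with $x\in\mathbf Q_p$, $k\in\mathbf Z$, and we topologize $S$ so that $\mathbf Q_p$ is an open subgroup with its usual topology. The group acts on the line $\mathbf Q_p$ by affine maps: $xs^k$ sends $z$ to $p^kz+x$. The action is transitive, and the stabilizer of $0$ is $L=\langle s\rangle$. The map $\mathbf Q_p\to S/L$, $x\mapsto xL$, is a continuous bijection, and it is open because $S\to S/L$ is open and $\mathbf Q_p$ is open in $S$. So $S/L$ is the space $\mathbf Q_p$. Let us compute.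

*Generation.* Since $s^{-n}\mathbf Z_ps^n=p^{-n}\mathbf Z_p$, we have $S=\langle \mathbf Z_p,s\rangle$: the group is generated by a compact set.

*Closed subgroups between $L$ and $S$.* Let $K$ be closed with $L\le K\le S$, and put $B=K\cap\mathbf Q_p$. Since $S=\mathbf Q_pL$ and $L\le K$, we have $K=BL$. Since $s\in K$, the closed subgroup $B$ satisfies $pB=B$. If $B$ contains some $b\ne0$, it contains the closure $\mathbf Z_pb$ of $\mathbf Zb$, hence all $p^{-n}\mathbf Z_pb$, hence $\mathbf Q_p$. So $B=0$ or $B=\mathbf Q_p$, and $K=L$ or $K=S$. Nothing closed lies strictly between $L$ and $S$.

*Closed normal subgroups.* Let $N\neq1$ be closed and normal in $S$, and let $1\ne n=xs^k\in N$. If $k=0$, then $x$ is a nonzero element of $N\cap\mathbf Q_p$. If $k\neq0$, then for $y\in\mathbf Q_p$ (writing $\mathbf Q_p$ additively)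
$$y\,n\,y^{-1}n^{-1}=y+x-p^ky-x=(1-p^k)y\in N ,$$
which is nonzero for $y\ne0$. Either way $N\cap \mathbf Q_p\ne0$. This is a closed subgroup stable under multiplication by $p^{\pm1}$, so it is $\mathbf Q_p$ by the computation above. Every nontrivial closed normal subgroup contains $\mathbf Q_p$; in particular none lies in $L$.

So $S$ acts faithfully on a nondiscrete space, this action has no closed intermediate step, and the closed normal subgroups of $S$ have a smallest nontrivial member, $\mathbf Q_p$. Is it an accident that there is a minimal one?

## 2. Irreducible coset spaces and the set $\mathcal M_G$

All topological groups are Hausdorff.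

**Definition.** Let $H$ be a closed subgroup of $G$, and give $G/H$ the quotient topology. The coset space $G/H$ is *irreducible* if $H\ne G$ and no closed subgroup $K$ satisfies $H<K<G$. It is *faithful* if $G$ acts faithfully on it, that is, $H$ contains no nontrivial (closed) normal subgroup of $G$. It is *nondiscrete* if $H$ is not open in $G$. We write $\mathcal M_G$ for the set of minimal nontrivial closed normal subgroups of $G$: closed normal $M\ne1$ such that the only closed normal subgroups of $G$ inside $M$ are $1$ and $M$.

Section 1 says: $S/L$ is nondiscrete, faithful and irreducible, $S$ is compactly generated locally compact, and $\mathcal M_S=\{\mathbf Q_p\}$. In general $\mathcal M_G$ can be empty: in the discrete group $\mathbf Z$ every nontrivial subgroup $n\mathbf Z$ contains the smaller $2n\mathbf Z$. But $\mathbf Z$ is no threat. If $G$ is abelian and $G/H$ is faithful, then $H$ is normal, so $H=1$; irreducibility then says that $G\neq 1$ has no closed subgroups besides $1$ and $G$, so $\mathcal M_G=\{G\}$.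

The question, from Colin D. Reid, "Decomposition of locally compact coset spaces", arXiv:2106.15180 (2021), is this. Let $G$ be a compactly generated locally compact group and $G/H$ a nondiscrete faithful irreducible coset space. Can $\mathcal M_G$ be empty? The answer is yes. We write t.d.l.c. for "totally disconnected locally compact".

**Theorem 1.** Let $p$ be a prime and let
$$G=\langle \mathbf Z_p,\tau_1,\tau_2\mid \tau_i x\tau_i^{-1}=px\ \ (x\in \mathbf Z_p,\ i=1,2)\rangle$$
(a double HNN extension of $\mathbf Z_p$). There is a unique group topology on $G$ for which $\mathbf Z_p$, with its usual topology, is an open subgroup. With it $G$ is a compactly generated, nondiscrete, t.d.l.c. group with $\mathcal M_G=\emptyset$, and $G$ has a discrete subgroup $H$ such that $G/H$ is nondiscrete, faithful and irreducible.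

**Theorem 2.** Let $S$ be a compactly generated $p$-adic Lie group of positive dimension, with no nontrivial compact normal subgroup, such that $\mathrm{Ad}(S)$ acts irreducibly on the Lie algebra $\mathfrak s$ (for example $S=\mathrm{PSL}_n(\mathbf Q_p)$, $n\ge2$). Then there are a compactly generated t.d.l.c. group $G$ with $\mathcal M_G=\emptyset$, a discrete free normal subgroup $D\neq1$ with $G/D\cong S$ as topological groups, and a discrete subgroup $H\le G$ with $G/H$ nondiscrete, faithful and irreducible.

**Theorem 3.** Let $G$ be a compactly generated locally compact group with $G/H$ nondiscrete, faithful, irreducible, and $\mathcal M_G=\emptyset$. Then: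

* (a) $G$ has no nontrivial compact normal subgroup;
* (b) $G$ is totally disconnected;
* (c) every nontrivial closed normal subgroup of $G$ contains a nontrivial discrete normal subgroup of $G$;
* (d) if $D\ne1$ is a discrete normal subgroup, then $C_G(D)$ is not open; in particular $D$ is not finitely generated.

We prove Theorem 3 first, because it tells us where an example has to be sought.

Textbook facts used throughout: an open subgroup is closed; the product of a closed and a compact subset of a group is closed; a t.d.l.c. group has a base at $1$ of compact open subgroups (van Dantzig). Also, a discrete subgroup $\Gamma$ of a Hausdorff group is closed. Indeed, take an open $V\ni1$ with $V^{-1}V\cap\Gamma=1$. If $x\in\overline\Gamma$, then $xV$ contains at most one element of $\Gamma$, since two such elements $\gamma,\gamma'$ have $\gamma^{-1}\gamma'\in V^{-1}V$. It contains at least one, say $\gamma$. If $x\neq\gamma$, the neighborhood $xV\setminus\{\gamma\}$ of $x$ misses $\Gamma$, which is absurd.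

## 3. Descending chains and the compact sets that stop them

The sensible first attempt is to prove $\mathcal M_G\ne\emptyset$ by Zorn's lemma: order the nontrivial closed normal subgroups inside a given one by reverse inclusion. Intersections of chains are closed and normal; the danger is that they are trivial. The remedy is a compact set not containing $1$ that every member of the chain meets: by compactness the intersection meets it too. We now see how far this goes. Throughout this section $G$ and $H$ are as in Theorem 3.

**Four general facts.** They extract from faithfulness and irreducibility what the rest needs.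

(i) *If $N\ne1$ is closed and normal in $G$, then $\overline{HN}=G$.* The closed subgroup $\overline{HN}$ contains $H$, so it is $H$ or $G$. If it is $H$, then $N\le H$, against faithfulness.

(ii) *If $N\ne 1$ is closed and normal, then $H\cap C_G(N)=1$.* The subgroup $H\cap C_G(N)$ is closed; it is normalized by $H$ (as $C_G(N)$ is normal in $G$) and centralized by $N$. The normalizer of a closed subgroup is closed, so it contains $\overline{HN}=G$. Thus $H\cap C_G(N)$ is a normal subgroup of $G$ inside $H$, hence trivial.

(iii) *If $N,E\ne1$ are closed normal subgroups, $E$ is discrete and $E\le C:=C_G(N)$, then $C$ is not open.* By (ii) and $E\le C$, we have $HE\cap C=(H\cap C)E=E$. Suppose $C$ is open. Since $HE$ is dense by (i), $HE\cap C=E$ is dense in $C$. But $E$ is closed, so $C=E$ is discrete and open. Then $G$ is discrete, contrary to $G/H$ being nondiscrete.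

(iv) *$G$ has no nontrivial finitely generated abelian discrete normal subgroup $A$.* For $a\in A$ the map $g\mapsto gag^{-1}$ is continuous into the discrete set $A$, so $C_G(a)$ is open. Since $A$ is finitely generated, $C_G(A)$ is a finite intersection of such centralizers, hence open. As $A$ is abelian, $A\le C_G(A)$, and (iii) with $N=E=A$ is violated.

**Part (a): compact normal subgroups.** The purpose is to run the chain argument inside a compact normal subgroup $K\ne1$. Let $(K_i)$ be a nonempty chain of nontrivial closed normal subgroups of $G$ inside $K$. Each $HK_i$ is closed because $K_i$ is compact, so $HK_i=G$ by (i). Fix $g\in G\setminus H$. Writing $g=hk$ with $h\in H,k\in K_i$ shows $k\in K_i\cap Hg$. So the sets $K_i\cap Hg$ are nonempty, compact and nested, and $\bigcap_iK_i$ meets $Hg$. Since $1\notin Hg$, the intersection is nontrivial. By Zorn's lemma $K$ contains a member of $\mathcal M_G$, a contradiction.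

**Part (b): the identity component.** The purpose is to exclude $G^\circ\ne1$, using Lie theory to find a minimal subgroup. Suppose $G^\circ\neq1$. A connected locally compact group has a unique maximal compact normal subgroup, and the quotient by it is a Lie group (Iwasawa, Gleason, Yamabe; see Montgomery–Zippin). For $G^\circ$ this subgroup is characteristic, so normal in $G$, so trivial by (a). Hence $G^\circ$ is a connected Lie group. Let $R$ be its solvable radical, a closed connected characteristic subgroup.

*Case $R\ne1$.* Put $R_0=R$ and $R_{n+1}=\overline{[R_n,R_n]}$. Since $[\overline X,\overline X]\subset\overline{[X,X]}$, the group $R_n$ lies in the closure of the $n$-th derived subgroup of $R$, so the series reaches $1$. Each $R_n$ is closed and connected, because the commutator subgroup of a connected group is connected. It is also normal in $G$. The last nontrivial term is a connected abelian Lie group, hence isomorphic to $\mathbf R^n\times\mathbf T^m$. Its unique maximal compact subgroup $\mathbf T^m$ is characteristic, so $m=0$ by (a). Topological automorphisms of $\mathbf R^n$ are linear, so we may choose a nonzero $G$-invariant vector subspace $V$ of minimal dimension. As $V\notin\mathcal M_G$, there is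 a closed normal subgroup $B$ of $G$ with $0<B<V$. The component $B^\circ$ of the closed subgroup $B$ is a $G$-invariant vector subspace, and $B^\circ\neq V$, so $B^\circ=0$ by minimality. A closed subgroup of $\mathbf R^n$ with trivial component is discrete and finitely generated. This contradicts (iv).

*Case $R=1$.* Then $G^\circ$ is semisimple, so its center $Z$ is discrete. It is also finitely generated: the universal cover of $G^\circ$ has discrete center mapping onto $Z$, and that center is the fundamental group of $G^\circ/Z$, which is finitely generated since $G^\circ/Z$ is a connected Lie group. As $Z$ is normal in $G$, (iv) gives $Z=1$. A connected centerless semisimple Lie group is a direct product $G^\circ=S_1\times\dots\times S_k$ of connected centerless simple Lie groups, and such groups are abstractly simple.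

Let $1\ne N\le G^\circ$ be normal in $G^\circ$. Since $Z=1$, some $[N,S_i]$ is nontrivial. It lies in $N\cap S_i$, which is normal in the simple group $S_i$, so $S_i\le N$. Hence the $S_i$ are exactly the minimal normal subgroups of $G^\circ$, and $G$ permutes them by conjugation. Let $P$ be the product of the $S_i$ in one $G$-orbit, a closed normal subgroup of $G$. A nontrivial closed normal subgroup of $G$ inside $P$ contains some $S_i\le P$, hence the whole orbit, hence $P$. So $P\in\mathcal M_G$, a contradiction.

**Part (c): the chain argument in a totally disconnected group.** The purpose is to find a compact set avoiding $1$ that all the normal subgroups in question meet. By (b), $G$ is t.d.l.c. and compactly generated, so it has a Cayley–Abels graph: a connected locally finite graph $X$ on which $G$ acts vertex-transitively with compact open vertex stabilizers. (For the group $S$ of Section 1: vertices $S/\mathbf Z_p$, with $g\mathbf Z_p$ joined to $gs\mathbf Z_p$.) The kernel of the action is a compact normal subgroup, so it is trivial by (a).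

Suppose a closed normal $N\neq1$ contains no nontrivial discrete normal subgroup of $G$. Fix a vertex $v$ and let $G_v^{[1]}\le G_v$ be the subgroup fixing all neighbors of $v$ as well. It is open, being a finite intersection of open stabilizers. Let $1\ne M\le N$ be closed and normal in $G$. If $M_v\le G_v^{[1]}$, then conjugating by $g\in G$ gives $M_{gv}\le G_{gv}^{[1]}$. By transitivity, $M_w\le M_{w'}$ for all adjacent $w,w'$. By connectedness $M_v$ fixes every vertex, so $M_v=1$. Thus $M\cap G_v=1$ and $M$ is a nontrivial discrete normal subgroup inside $N$, which is excluded. Hence $M$ meets $G_v\setminus G_v^{[1]}$, a compact set not containing $1$. For a chain of such $M$ the nonempty compact sets $M\cap(G_v\setminus G_v^{[1]})$ are nested, so the intersection of the chain is nontrivial. By Zorn's lemma $N$ contains a member of $\mathcal M_G$, a contradiction.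

**Part (d): discrete normal subgroups.** The purpose is to exclude small ones. Let $D\ne1$ be discrete and normal and suppose $C=C_G(D)$ is open. As $G$ is nondiscrete, $C\ne1$. By (c) the closed normal subgroup $C$ contains a nontrivial discrete normal subgroup $E$ of $G$. Both $D$ and $E$ are discrete, hence closed, and (iii) with $N=D$ is violated. If $D$ is generated by finitely many elements, then $C_G(D)$ is a finite intersection of the open groups $C_G(d)$, hence open, which we have just excluded. This proves Theorem 3. $\blacksquare$

So the chain argument breaks at exactly one kind of subgroup: a discrete normal subgroup, which may avoid every compact set missing $1$. An example must contain an infinitely generated discrete normal subgroup $D$ on which every open subgroup of $G$ acts nontrivially. Adjoining a free direct factor to the group $S$ of Section 1 is useless: in $S\times F_2$ the factor $\mathbf Q_p$ is still minimal, and $C(F_2)\supset S$ is open. We need a less trivial extension of $S$ by a free group.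

## 4. Writing the same generator twice

What is $S=\mathbf Q_p\rtimes\langle s\rangle$ as an abstract group? It is the HNN extension $\langle\mathbf Z_p,\tau\mid\tau x\tau^{-1}=px\rangle$. Indeed, in this group $\mathbf Z_p=\tau^{-1}(p\mathbf Z_p)\tau\subset\tau^{-1}\mathbf Z_p\tau$, so the subgroups $\tau^{-n}\mathbf Z_p\tau^n$ increase to an abelian normal subgroup $A$, and every element is $a\tau^k$ with $a\in A$. The homomorphism to $S$ with $\tau\mapsto s$ sends $\tau^{-n}x\tau^n$ to $p^{-n}x$; it is injective on $A$, and $a\tau^k\mapsto1$ forces $k=0$, then $a=1$.

Now write the generator twice, as $\tau_1$ and $\tau_2$, and do not say that they are equal. This is the group of Theorem 1. It still maps onto $S$, by $\tau_1,\tau_2\mapsto s$, and the kernel contains $\tau_1\tau_2^{-1}$. That kernel will be our $D$.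

The same works over other groups, and we need it for Theorem 2. Let $S$ be a compactly generated nondiscrete t.d.l.c. group without nontrivial compact normal subgroups, and let $U\le S$ be a second countable compact open subgroup. A compact generating set is covered by finitely many cosets of $U$, so there are $s_1,\dots,s_m$ with $S=\langle U,s_1,\dots,s_m\rangle$. Repeating an element if necessary, take $m\ge2$ and $s_1=s_2$. Put $W_i=U\cap s_iUs_i^{-1}$ and
$$G=\langle U,\tau_1,\dots,\tau_m\mid \tau_i^{-1}w\tau_i=s_i^{-1}ws_i\ (w\in W_i,\ 1\le i\le m)\rangle. \tag{1}$$
Both $W_i$ and $s_i^{-1}W_is_i=s_i^{-1}Us_i\cap U$ are open subgroups of $U$, so (1) is a multiple HNN extension with base $U$. In the *running example*, $S=\mathbf Q_p\rtimes\langle s\rangle$, $U=\mathbf Z_p$, $m=2$, $s_1=s_2=s$, $W_i=p\mathbf Z_p$. The relations read $\tau_i^{-1}(px)\tau_i=x$, so $G$ is the group of Theorem 1. This $S$ has no nontrivial compact normal subgroup: such a subgroup has trivial image in $S/\mathbf Q_p\cong\mathbf Z$, so it is a bounded subgroup of $\mathbf Q_p$ stable under multiplication by $p^{-1}$, hence $0$.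

By Bass–Serre theory (Serre, *Trees*, §I.5), $U$ embeds in $G$, and $G$ acts without inversions on a tree $T$ with vertex set $G/U$ and edge set $\bigsqcup_iG/W_i$, the edge $gW_i$ going from $gU$ to $g\tau_iU$. Let $\pi:G\to S$ be the homomorphism that is the inclusion on $U$ and sends $\tau_i\mapsto s_i$. It respects the relations and is surjective. Put $D=\ker\pi$; then $D\cap U=1$.

**The topology on $G$.** We want $U$ open with its own topology. The neighborhoods of $1$ are then forced: the open subgroups $O$ of the profinite group $U$ form a base. So there is at most one such group topology. A family of subgroups closed under finite intersections is a base at $1$ of a group topology as soon as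

$$\text{for each } g\in G \text{ and each open } O\le U \text{ there is an open } O'\le U \text{ with } gO'g^{-1}\subset O. \tag{2}$$

If (2) holds for $g_1$ and $g_2$ (all $O$), it holds for $g_1g_2$: choose $O_1$ for $(g_1,O)$ and then $O'$ for $(g_2,O_1)$. So it suffices to check generators and their inverses.

* For $g\in U$ take $O'=g^{-1}Og$.
* For $g=\tau_i$ take $O'=s_i^{-1}(O\cap W_i)s_i$, an open subgroup of $U$. By the relations $\tau_i(s_i^{-1}ws_i)\tau_i^{-1}=w$, so $\tau_iO'\tau_i^{-1}=O\cap W_i\subset O$.
* For $g=\tau_i^{-1}$ take $O'=s_i(O\cap s_i^{-1}W_is_i)s_i^{-1}\le W_i$, open in $U$. Then $\tau_i^{-1}O'\tau_i=s_i^{-1}O's_i\subset O$.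

The topology is Hausdorff because the groups $O$ intersect in $1$. So $G$ is t.d.l.c.; it is nondiscrete because $U$, open in the nondiscrete $S$, is nondiscrete; it is compactly generated by $U\cup\{\tau_1,\dots,\tau_m\}$. Since $U$ is open in both $G$ and $S$ and $\pi$ is the identity on $U$, the map $\pi$ is continuous and open.

**What a suitable $H$ must do.** Two tempting choices fail in the running example. The subgroup $\pi^{-1}(\langle s\rangle)$ is closed and maximal among proper closed subgroups, since $\langle s\rangle$ is so in $S$, but it contains $D$, so the coset space is not faithful. The subgroup $\langle\tau_1\rangle$ lies in $\langle\mathbf Z_p,\tau_1\rangle$, which is open, hence closed, and proper: killing $\mathbf Z_p$ maps $G$ onto the free group on $\tau_1,\tau_2$ and this subgroup onto $\langle\tau_1\rangle$. Enlarging $\langle\tau_1\rangle$ to a maximal closed subgroup may well lead to an open one.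

These failures point at two properties that any good $H$ has. By (i) of Section 3, $HN$ is dense for every nontrivial closed normal $N$. And $H$ lies in no proper open subgroup: such a subgroup would be closed, hence equal to $H$, and $H$ is not open. Both properties pass to larger subgroups. So we look for a *discrete* subgroup $H_0$ that has both, and afterwards enlarge it. There is tension here: density modulo every $N$ asks for many elements, discreteness for few. Trees let us have both.

## 5. Ends of trees, hyperbolic elements, and a criterion

Let $T$ be a locally finite tree with all degrees $\ge3$, and $\partial T$ its space of ends, which is compact and metrizable. A directed edge $e$ goes from $o(e)$ to $t(e)$; its reverse is $\bar e$. Let $\partial T_e$ be the set of ends of rays that start with $e$. These sets are clopen and form a basis. Also $\partial T\setminus\partial T_e=\partial T_{\bar e}$: an end is represented by a ray from $o(e)$, and if this ray does not start with $e$, we may put $\bar e$ in front of it. Since degrees are $\ge3$, there are no isolated ends, and every vertex is the median of three ends, so an automorphism fixing all ends is trivial.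

An automorphism $r$ that fixes no vertex and inverts no edge is *hyperbolic*: it translates a line, its axis, and has an attracting end $r^+$ and a repelling end $r^-$. The ends of $grg^{-1}$ are $gr^{\pm}$, and $(r^{-1})^{\pm}=r^{\mp}$.

**(F1)** *Let $A,B$ be neighborhoods of $r^+,r^-$. Then $r^k(\partial T\setminus B)\subset A$ for all large $k$.* Choose edges $e,e'$ on the axis, directed towards $r^+$ and $r^-$ respectively, with $\partial T_e\subset A$ and $\partial T_{e'}\subset B$. The edge $\bar e'$ points towards $r^+$, and for large $k$ the edge $r^k\bar e'$ lies beyond $e$ on the axis. So $r^k(\partial T\setminus B)\subset r^k\partial T_{\bar e'}=\partial T_{r^k\bar e'}\subset\partial T_e\subset A$.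

**Proposition 4.** Let $G$ be a nondiscrete second countable t.d.l.c. group acting faithfully and without inversions on $T$ with open vertex stabilizers. Let $D\neq1$ be a normal subgroup acting freely on the vertices. Assume:

**(F2)** for every nonempty open $E\subset\partial T$ and finite $F\subset\partial T$ there is a hyperbolic $r\in G$ with $r^+\in E$, $r^-\notin F$.

Then:

1. $D$ is discrete and free; every nontrivial normal subgroup of $G$ meets $D$ nontrivially; $\mathcal M_G=\emptyset$.
2. There is a discrete subgroup $H_0\le G$ such that ($\alpha$) $H_0N$ is dense in $G$ for every normal $N\neq1$ of $G$, and ($\beta$) $H_0$ lies in no proper open subgroup of $G$.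

Before proving it, let us see that our groups satisfy the hypotheses.

## 6. The HNN extension acting on its tree

Let $G$, $D$, $T$ be as in Section 4.

**Step 1: local finiteness, degrees, second countability.** This step puts us in the setting of Section 5. The edges at the vertex $U$ are the outgoing $uW_i$ ($u\in U$), in number $[U:W_i]$, and the incoming $u\tau_i^{-1}W_i$. The stabilizer in $U$ of the edge $\tau_i^{-1}W_i$ is $\tau_i^{-1}W_i\tau_i=s_i^{-1}W_is_i$, so there are $[U:s_i^{-1}W_is_i]$ of the latter. The degree is
$$\sum_i\bigl([U:W_i]+[U:s_i^{-1}W_is_i]\bigr),$$
which is finite and at least $2m\ge4$. In the running example it is $2(p+1)$: for each $i$, $p$ outgoing edges and one incoming. A connected locally finite graph has countably many vertices, so $G/U$ is countable, and $G$, a countable union of open cosets of the second countable group $U$, is second countable. Vertex stabilizers are conjugates of $U$, hence open.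

**Step 2: faithfulness.** We use that $S$ has no compact normal subgroups. The kernel $R$ of the action is a closed normal subgroup of $G$ inside $U$. So $\pi(R)$ is a compact normal subgroup of $S$, hence trivial, and $R\le D\cap U=1$.

**Step 3: $D$ is nontrivial and free on vertices.** Here the repetition $s_1=s_2$ is used. As $D$ is normal, $D\cap gUg^{-1}=g(D\cap U)g^{-1}=1$. The element $\tau_1\tau_2^{-1}$ lies in $D$ since $s_1=s_2$. It is nontrivial, because its image in the quotient of $G$ by the normal closure of $U$, which is free on $\tau_1,\dots,\tau_m$, is nontrivial. It can be seen in the tree: $d=\tau_1\tau_2^{-1}$ moves the vertex $U$ to $dU$ along the reduced path $U,\tau_1U,dU$, and the translates of this path form the axis of $d$, as the next step confirms.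

**Step 4: condition (F2).** We produce hyperbolic elements with a prescribed piece of axis. Say that a directed edge has type $(i,+)$ if it is a translate of the edge $W_i$ traversed from $U$ to $\tau_iU$, and type $(i,-)$ if its reverse is such. As $G$ acts without inversions, every directed edge has exactly one of the $2m$ types. $G$ is transitive on the directed edges of each type. At each vertex there starts an edge of every type: at $U$, the edge $W_i$ and the reverse of $\tau_i^{-1}W_i$; and $G$ is vertex-transitive.

*Claim. If a reduced path starts with the directed edge $f$ and ends with $e$, then some hyperbolic $r\in G$ has an axis containing this path and translates in its direction.* First extend the path beyond $e$ to a reduced path ending in an edge $f'$ of the same type as $f$. If $f$ and $\bar e$ have different types, let $f'$ start at $t(e)$ with the type of $f$; then $f'\ne\bar e$. If both have type $(i,\varepsilon)$, choose $j\ne i$, let $e_1$ start at $t(e)$ with type $(j,+)$, and let $f'$ start at $t(e_1)$ with type $(i,\varepsilon)$. Then $e_1\neq\bar e$, and $f'\ne\bar e_1$ because $\bar e_1$ has type $(j,-)$. Now take $r\in G$ with $rf=f'$, and let $\gamma$ be the path from $o(f)$ to $o(f')$; it contains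 the given path. Since $r\gamma$ starts with $f'$, which continues $\gamma$ without backtracking, the translates $r^n\gamma$ fit together to a reduced bi-infinite line, on which $r$ acts as a nontrivial translation. This proves the claim. For $d=\tau_1\tau_2^{-1}$ the types along $U,\tau_1U,dU$ are $(1,+),(2,-)$, and the next edge again has type $(1,+)$, so the line is reduced as asserted in Step 3.

Now let $E\subset\partial T$ be nonempty and open and $F$ finite. Take $e$ with $\partial T_e\subset E$ and $n$ with $3^n>|F|$. Going backwards from $o(e)$, at each of $n$ steps there are at least $3$ choices, so there are at least $3^n$ directed edges $f$ for which a reduced path with $n+1$ edges starts with $f$ and ends with $e$. The sets $\partial T_{\bar f}$ are pairwise disjoint: the ray from $t(e)$ to an end in $\partial T_{\bar f}$ has $\bar f$ as its $(n+1)$-st edge. So one of them misses $F$. For this $f$ the claim gives $r$ with $r^+\in\partial T_e\subset E$ and $r^-\in\partial T_{\bar f}$, so $r^-\notin F$.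

Hence Proposition 4, once proved, applies to every group (1).

## 7. Every normal subgroup meets $D$

We prove part 1 of Proposition 4.

**Step 1: $D$ is discrete and free.** $D$ meets each open vertex stabilizer trivially, so it is discrete, and all its subgroups are discrete, hence closed in $G$. A group acting freely and without inversions on a tree is free. Each $1\ne d\in D$ fixes no vertex, so it is hyperbolic.

**Step 2: conjugates of $d$ can be moved anywhere.** This is the source of flexibility for everything that follows.

**(F3)** *For $1\ne d\in D$ and $E\ne\emptyset$ open, some $G$-conjugate of $d$ has both ends in $E$.* By (F2) take $r$ with $r^+\in E$ and $r^-\notin\{d^+,d^-\}$. Apply (F1) with $A=E$ and $B=\partial T\setminus\{d^+,d^-\}$: for large $k$ the ends $r^kd^\pm$ of $r^kdr^{-k}$ lie in $E$.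

**Step 3: a normal subgroup $N\ne1$ of $G$ meets $D$.** Suppose $N\cap D=1$. Both are normal, so $[N,D]\le N\cap D=1$. Thus each $n\in N$ commutes with each $1\ne d\in D$ and fixes $d^+$. By (F3) these ends are dense in $\partial T$. So $N$ fixes $\partial T$ pointwise, acts trivially on $T$, and is trivial by faithfulness, a contradiction.

**Step 4: no $N$ is minimal.** We find something smaller inside $N\cap D$. Let $N\ne1$ be closed and normal and put $E=N\cap D$, a nontrivial free group, normal in $G$. Let $E^2$ be the subgroup generated by all squares in $E$. It is characteristic in $E$, so normal in $G$; closed, by Step 1; nontrivial, since $E$ is torsion-free; and different from $E$, since $E$ maps onto $\mathbf Z/2$ and squares go to $0$. Thus $1<E^2<E\le N$, and $N\notin\mathcal M_G$. So $\mathcal M_G=\emptyset$. $\blacksquare$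

## 8. Ping-pong and the discrete subgroup $H_0$

We prove part 2. To get ($\alpha$) it is enough, for $g$ in a countable dense set and $1\ne d\in D$, to put into $H_0$ *some* element of the coset $g\langle\langle d\rangle\rangle$, where $\langle\langle d\rangle\rangle$ is the normal closure of $d$ in $G$. The element $g$ itself is in general a bad choice: if $0\neq g\in\mathbf Z_p$ in the running example, then $p^ng\to0$ and no discrete subgroup contains $g$. We have a whole coset to choose from, and want elements with controlled ping-pong dynamics.

Let $t$ be a conjugate of $d$ with both ends in a small open set $E$. The element $gt^k$ is a natural attempt: $t^k$ sends everything outside a small $B\ni t^-$ into a small $A\ni t^+$. But then $g$ sends $A$ to $gA$, which may lie anywhere, outside the region $E$ we are allowed to use. Composing with $t^k$ once more brings it back, provided $gA$ avoids $B$. So the right element is $t^kgt^k$.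

**Step 1: the local dynamics.** This step makes the idea precise.

**(F5)** *Let $g\in G$, let $E\ne\emptyset$ be open, and let $1\ne d\in D$. There are a conjugate $t$ of $d$, disjoint clopen sets $A,B\subset E$ and $k\ge1$ with $t^k(\partial T\setminus B)\subset A$ and $t^kgt^k(\partial T\setminus B)\subset A$.*

If $g$ does not fix $E$ pointwise, there is $\xi\in E$ with $g\xi\ne\xi$, and we replace $E$ by a smaller open neighborhood of $\xi$ such that $gE\cap E=\emptyset$. Take $t$ from (F3) with $t^\pm\in E$. Then $gt^+\ne t^-$: either $g$ fixes $E$ pointwise and $gt^+=t^+\ne t^-$, or $gt^+\notin E$ while $t^-\in E$. By continuity of $g$ choose disjoint clopen $A\ni t^+$ and $B\ni t^-$ in $E$ with $gA\cap B=\emptyset$, and by (F1) choose $k\ge 1$ with $t^k(\partial T\setminus B)\subset A$. Then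
$$t^kgt^k(\partial T\setminus B)\subset t^kgA\subset t^k(\partial T\setminus B)\subset A .$$

**Step 2: open subgroups move ends everywhere.** This is needed for ($\beta$), where we want extra room inside a given small region.

**(F4)** *No open subgroup $P$ of $G$ fixes a nonempty open $\Omega\subset\partial T$ pointwise.* Suppose it does. By (F2), applied first with $F=\emptyset$, and passing to the inverse, there is a hyperbolic $r_1$ with $r_1^-\in\Omega$. Applied again with $F=\{r_1^+\}$, and passing to the inverse, it gives $r_2$ with $r_2^-\in\Omega$ and $r_2^+\ne r_1^+$. Take disjoint neighborhoods $A_i$ of $r_i^+$. By (F1) with $B=\Omega$, for large $k$ we have $r_i^k(\partial T\setminus\Omega)\subset A_i$, that is, $r_i^k\Omega\supset\partial T\setminus A_i$. The open subgroup $r_1^kPr_1^{-k}\cap r_2^kPr_2^{-k}$ fixes $(\partial T\setminus A_1)\cup(\partial T\setminus A_2)=\partial T$ pointwise. So it is trivial, and $G$ is discrete, a contradiction.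

**Step 3: a list of requirements.** We reduce ($\alpha$) and ($\beta$) to countably many conditions. As $G$ is second countable and t.d.l.c., there are a countable dense $Q\subset G$ and a countable base $(U_n)$ at $1$ of open subgroups; and $D$, a discrete subspace, is countable. Enumerate as $R_1,R_2,\dots$ the requirements

* $R(g,d)$, for $g\in Q$, $1\ne d\in D$: $H_0\cap g\langle\langle d\rangle\rangle\ne\emptyset$;
* $R'(g,n)$, for $g\in Q$, $n\in\mathbf N$: $g\in\langle H_0,U_n\rangle$.

They imply what we want. For ($\alpha$), let $N\ne1$ be normal and pick $1\ne d\in N\cap D$ by part 1. For $g\in Q$ some $gn\in H_0$ with $n\in\langle\langle d\rangle\rangle$, so $g\in H_0\langle\langle d\rangle\rangle\subset H_0N$; thus $H_0N\supset Q$ is dense. For ($\beta$), an open subgroup containing $H_0$ contains some $\langle H_0,U_n\rangle$; this subgroup is open, hence closed, and contains $Q$, so it is $G$.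

**Step 4: one or two generators for each requirement.** Each requirement gets its own region of $\partial T$. Fix pairwise disjoint sets $\Omega_i=\partial T_{e_i}$, $i=0,1,2,\dots$, for example by taking $e_i$ to be edges branching off a fixed ray at different vertices.

*If $R_i=R(g,d)$:* apply (F5) with $E=\Omega_i$ and take the generator $y=t^kgt^k$ with pair $(A,B)$. It satisfies the requirement, since $t^kgt^k=g\cdot(g^{-1}t^kg)\,t^k\in g\langle\langle d\rangle\rangle$.

*If $R_i=R'(g,n)$:* with $y=t^kgt^k$ in $H_0$, we would recover $g$ from $y$ if we also had $t^k$. We must not put $t^k$ itself into $H_0$: then $H_0$ would contain $g$, and doing this for all $g\in Q$ would make $H_0$ dense. But we are only asked for $g\in\langle H_0,U_n\rangle$, so a conjugate of $t^k$ by an element $u$ of $U_n$ is enough, and $u$ can be used to move it to a different place. Precisely, the open subgroup $P=U_n\cap G_{o(e_i)}\cap G_{t(e_i)}$ preserves $\Omega_i$. By (F4) there are $u\in P$ and $\xi\in\Omega_i$ with $u\xi\neq\xi$. Take a clopen neighborhood $E\subset\Omega_i$ of $\xi$ with $uE\cap E=\emptyset$; also $uE\subset\Omega_i$. Apply (F5) to $g$, this $E$ and any $1\ne d\in D$, and take the two generators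
$$y=t^kgt^k\ \text{ with pair }(A,B),\qquad y'=ut^ku^{-1}\ \text{ with pair }(uA,uB).$$
Then $y'(\partial T\setminus uB)=ut^k(\partial T\setminus B)\subset uA$, and $A,B,uA,uB$ are pairwise disjoint subsets of $\Omega_i$. If $y,y'\in H_0$, then $t^k=u^{-1}y'u$ and $g=t^{-k}yt^{-k}$ lie in $\langle H_0,U_n\rangle$.

**Step 5: discreteness.** Let $H_0$ be generated by all chosen elements $y_j$, with pairs $(A_j,B_j)$. All requirements hold. All the sets $A_j,B_j$ are pairwise disjoint and disjoint from $\Omega_0$, and
$$y_j(\partial T\setminus B_j)\subset A_j,\qquad y_j^{-1}(\partial T\setminus A_j)\subset B_j, \tag{3}$$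
the second by taking complements in the first: $\partial T\setminus A_j\subset y_jB_j$. We claim that a nonempty reduced word in the $y_j^{\pm1}$ maps $\Omega_0$ into $A_j$ if its leftmost letter is $y_j$, and into $B_j$ if it is $y_j^{-1}$. Use induction on the length. Write the word as $y_jw'$. If $w'$ is empty, then $w'\Omega_0=\Omega_0$ is disjoint from $B_j$. Otherwise $w'$ does not start with $y_j^{-1}$, so by induction it maps $\Omega_0$ into one of the sets other than $B_j$, hence off $B_j$. In both cases (3) gives $y_jw'\Omega_0\subset A_j$. The case of leftmost letter $y_j^{-1}$ is the same with $A_j$ and $B_j$ exchanged.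

So every nontrivial element of $H_0$, being given by a nonempty reduced word, maps $\Omega_0$ into a set disjoint from $\Omega_0$. The open subgroup $G_{o(e_0)}\cap G_{t(e_0)}$ preserves $\Omega_0$, so it meets $H_0$ trivially, and $H_0$ is discrete. This completes the proof of Proposition 4. $\blacksquare$

## 9. Passing to a maximal closed subgroup, and Theorem 1

We would like to enlarge $H_0$ to a maximal proper closed subgroup by Zorn's lemma. In general this stops at once: the union of a chain of proper closed subgroups need not be closed, and its closure may be $G$. The way out is to force every subgroup in sight to miss one fixed open subgroup apart from the identity.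

**Proposition 5.** In the situation of Proposition 4, assume that $G$ has a torsion-free compact open subgroup $U$ and that every closed subgroup $K\ge H_0$ of $G$ is discrete or open. Then $G$ has a discrete subgroup $H\ge H_0$ with $G/H$ nondiscrete, faithful and irreducible.

**Step 1: the proper closed subgroups above $H_0$ avoid $U$.** This makes unions of chains harmless. Let $\mathcal F$ be the set of proper closed subgroups of $G$ containing $H_0$. It contains $H_0$, which is discrete, hence closed, and proper since $G$ is nondiscrete. Let $K\in\mathcal F$. By ($\beta$), $K$ is not open, so by assumption it is discrete. Then $K\cap U$ is compact and discrete, so finite, and torsion-free, so trivial.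

**Step 2: Zorn's lemma.** The union $L$ of a nonempty chain in $\mathcal F$ satisfies $L\cap U=1$, so $L$ is discrete, hence closed, and proper since $G$ is nondiscrete. Thus $L\in\mathcal F$, and $\mathcal F$ has a maximal element $H$.

**Step 3: the three properties of $G/H$.** A closed $K$ with $H<K<G$ would lie in $\mathcal F$, so $G/H$ is irreducible. $H$ is discrete, hence not open in the nondiscrete $G$, so $G/H$ is nondiscrete. If $N\ne1$ is normal in $G$ and $N\le H$, then $H\supset H_0N$ is dense by ($\alpha$), so the closed subgroup $H$ is $G$, a contradiction. So $G/H$ is faithful. $\blacksquare$

**Proof of Theorem 1.** We only assemble the pieces. The group $G$ of the theorem is the group (1) of the running example. By Section 4 it has a unique group topology with $\mathbf Z_p$ open and carrying its usual topology, and it is compactly generated, nondiscrete and t.d.l.c. By Section 6 it satisfies the hypotheses of Proposition 4. So $\mathcal M_G=\emptyset$, and $H_0$ exists. The compact open subgroup $U=\mathbf Z_p$ is torsion-free. If $K\le G$ is closed, then $K\cap\mathbf Z_p$ is a closed subgroup of $\mathbf Z_p$, hence trivial or open: $K$ is discrete or open. Proposition 5 gives $H$. $\blacksquare$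

So $\mathcal M_G=\emptyset$ can occur.

## 10. $p$-adic Lie groups as quotients: Theorem 2

In Theorem 1 the dichotomy "discrete or open" came for free because $\mathbf Z_p$ has so few closed subgroups. In higher dimension it fails for arbitrary closed subgroups, but Proposition 5 asks only about closed subgroups containing $H_0$, and these are dense modulo $D$.

Let $S$ be as in Theorem 2.

**Step 1: construct $G$.** $S$ is t.d.l.c., and nondiscrete because its dimension is positive. Every $p$-adic Lie group has a uniform, hence torsion-free, open pro-$p$ subgroup, and this is a compact second countable group; let $U$ be one in $S$. Construct $G$, $\pi$, $D$ from $(S,U)$ as in Section 4. By Section 6 and Proposition 4, $\mathcal M_G=\emptyset$ and $D\ne1$ is discrete and free. As $\pi$ is continuous, open and surjective, $G/D\cong S$ as topological groups. The group $U$ is also a torsion-free compact open subgroup of $G$.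

**Step 2: closed subgroups above $H_0$ have dense image in $S$.** This is the extra information to be used. By ($\alpha$) with $N=D$, $H_0D$ is dense in $G$, so $\pi(H_0)=\pi(H_0D)$ is dense in $S$. Hence $\pi(K)$ is dense for every $K\ge H_0$.

**Step 3: a closed $K\le G$ with $\pi(K)$ dense in $S$ is discrete or open.** We compare Lie algebras. Put $C=\pi(K\cap U)$; since $K\cap U$ is compact, $C$ is a closed subgroup of $U\le S$. By Cartan's theorem for $p$-adic Lie groups (Bourbaki, *Lie Groups and Lie Algebras* III, §8.2), $C$ is a Lie subgroup. Let $\mathfrak c\le\mathfrak s$ be its Lie algebra. Let $g\in K$ and choose, by (2), an open $O\le U$ with $gOg^{-1}\le U$. Then $g(K\cap O)g^{-1}\le K\cap U$, so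
$$\pi(g)\,\pi(K\cap O)\,\pi(g)^{-1}\le C .$$
Since $\pi$ is the identity on $U$, the subgroup $\pi(K\cap O)$ is open in $C$ and has Lie algebra $\mathfrak c$. Therefore $\mathrm{Ad}(\pi(g))\mathfrak c\subset\mathfrak c$, with equality by dimension. The stabilizer of the subspace $\mathfrak c$ in $S$ is closed, because $\mathrm{Ad}$ is continuous, and it contains the dense subgroup $\pi(K)$. So $\mathfrak c$ is $\mathrm{Ad}(S)$-invariant, and by irreducibility $\mathfrak c=0$ or $\mathfrak c=\mathfrak s$. If $\mathfrak c=0$, then $C$ is discrete, so $K\cap U$ is discrete and $K$ is discrete. If $\mathfrak c=\mathfrak s$, then $C$ is open in $U$, so $K\cap U$ is open in $G$ and $K$ is open.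

By Steps 2 and 3 the hypotheses of Proposition 5 hold, and it gives $H$.

**Step 4: the example $S=\mathrm{PSL}_n(\mathbf Q_p)$, $n\ge2$.** We check the hypotheses of the theorem. By the Cartan decomposition, $\mathrm{SL}_n(\mathbf Q_p)$ is generated by the compact group $\mathrm{SL}_n(\mathbf Z_p)$ and the finitely generated group of diagonal matrices of determinant $1$ whose entries are powers of $p$; so its quotient $S$ is compactly generated. $S$ is noncompact and abstractly simple, so it has no nontrivial compact normal subgroup. Its Lie algebra is $\mathfrak{sl}_n(\mathbf Q_p)$. Differentiating $\mathrm{Ad}$, we see that an $\mathrm{Ad}(S)$-invariant subspace is an ideal, and $\mathfrak{sl}_n(\mathbf Q_p)$ is simple, so $\mathrm{Ad}(S)$ acts irreducibly. $\blacksquare$
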